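# Dense critical orbits and thin subcontinua in tent inverse limits

## Arcs and rays in $X_s$: Theorems A and B

For a slope $s\in(1,2]$ let $T_s:[0,1]\to[0,1]$, $T_s(x)=\min\{sx,\,s(1-x)\}$, be the tent map. Its critical point is $c=\frac12$. Write $c_n=T_s^n(c)$ and $\operatorname{orb}(c)=\{c_n:n\ge0\}$. The interval $[c_2,c_1]$ is the *core* and satisfies $T_s([c_2,c_1])=[c_2,c_1]$. The *tent inverse limit space* is
$$X_s=\varprojlim([c_2,c_1],T_s)=\{(x_0,x_1,x_2,\dots):x_i\in[c_2,c_1],\ T_s(x_{i+1})=x_i\text{ for all }i\ge0\}$$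
with the product topology.

**Theorem A.** There is $s\in(\sqrt2,2)$ such that $\operatorname{orb}(c)$ is dense in $[c_2,c_1]$ and every proper subcontinuum $H$ of $X_s$ has the form $H=R\cup U$, where $R$ is a point or an arc, closed in $H$, and $U=H\setminus R$ is empty or homeomorphic to $[0,\infty)$. Consequently, if $t\in(1,2]$ and $K\subset X_s$ is homeomorphic to $X_t$, then $K=X_s$. In particular no open set $V\ne X_s$ contains a copy of any $X_t$.

**Theorem B.** The set of slopes $s$ as in Theorem A meets every nonempty open subinterval of $(\sqrt2,2)$ in an uncountable set.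

These theorems answer a question posed in Lori Alvin, Ana Anušić, Henk Bruin, Jernej Činč, "Folding points of unimodal inverse limit spaces", arXiv:1902.00188 (2019): if $\operatorname{orb}(c)$ is dense in the core, does every open neighbourhood of every point of $X_s$ contain a subspace homeomorphic to $X_t$ for every other slope $t\in(1,2]$? The answer is no. For $s$ as in Theorem A, every point has an open neighbourhood $V\neq X_s$ (the space is Hausdorff with more than one point), and no such $V$ contains a copy of even one $X_t$. So the property fails at every point. Theorem B is a supplement; its proof uses two further facts from the literature, quoted when they are needed.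

Here are the words in the statements. A *continuum* is a nonempty compact connected metric space; a *subcontinuum* is a subset that is a continuum; it is *nondegenerate* if it has more than one point. An *arc* is a space homeomorphic to $[0,1]$. A continuum is *decomposable* if it is the union of two proper subcontinua, and *indecomposable* otherwise. An arc is decomposable: cut it at an interior point. The form $R\cup U$ includes points and arcs ($U=\emptyset$), and also the closure of the graph of $\sin(1/x)$ over $(0,1]$: there $R=\{0\}\times[-1,1]$, and $U$ is the graph, homeomorphic to $(0,1]\cong[0,\infty)$.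

An inverse limit of continua is a continuum, so $X_s$ is one. Write $\pi_i(x)=x_i$. These projections map $X_s$ onto the core, because $T_s$ maps the core onto itself. Put $x_f=\frac{s}{1+s}$, the fixed point of $T_s$ in $(c,1)$. The constant sequence $(x_f,x_f,\dots)$ is a point of $X_s$. An arc through it is easy to see: choose $0<a<x_f-c$ small enough that $[x_f-a,x_f+a]$ lies in the core, and let $H_i=[x_f-as^{-i},x_f+as^{-i}]$. All $H_i$ lie to the right of $c$, so $T_s:H_{i+1}\to H_i$ is a homeomorphism and $\varprojlim(H_i,T_s)$ is an arc. The picture to keep is that a subcontinuum is a sequence of intervals $H_i$ with $T_s(H_{i+1})=H_i$, and that it can be complicated only if $c$ lies in infinitely many $H_i$, so that infinitely many steps fold.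

Conventions: $[x,y]$ is the closed interval with endpoints $x,y$ in either order, $|J|$ is the length of $J$, $C=[c_2,c_1]$, and $x_n=T^n(x)$ when the map $T=T_s$ is understood. A point other than $c$ is on the left or right *side* of $c$. When several slopes occur we write $c_n(s)$, $x_f(s)$.

## Slopes up to $\sqrt2$, and slope $2$, by hand

Direct computation gives, for $s\in(1,2]$,
$$c_1-c=\frac{s-1}2,\qquad c-c_2=\frac{(s-1)^2}2,\qquad x_f-c=\frac{s-1}{2(s+1)}.\tag{1}$$
On $[c,1]$ the map has slope $-s$ and fixes $x_f$, so $T(x)-x_f=-s(x-x_f)$ for $x\ge c$. With $x=c$ and then $x=c_1$ this gives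
$$c_1-x_f=s(x_f-c),\qquad x_f-c_2=s^2(x_f-c).\tag{2}$$
As $c_2<c$, we have $c_3=sc_2=s^2(1-\frac s2)$. The inequality $c_3<x_f$ reads $s(2-s)(1+s)<2$, that is, $s^3-s^2-2s+2>0$. So
$$x_f-c_3\ \text{ has the sign of }\ (s-1)(s^2-2).\tag{3}$$

For $s=2$ the critical orbit is $\{\frac12,1,0\}$, which is not dense in the core $[0,1]$. The next lemma shows that slopes $t\le\sqrt2$ do not satisfy the hypothesis of the question either. It also shows that these slopes do have nontrivial embeddings, which we need later.

**Lemma 1.** Let $t\in(1,\sqrt2]$. (i) $X_t$ contains a copy of $X_{t^2}$. (ii) $\operatorname{orb}(c)$ is not dense in the core of $T_t$.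

*Proof.* Let $T=T_t$. By (3), $c_3\ge x_f$. Since $T(c_2)=c_3\ge x_f=T(1-x_f)$ and $T$ increases on $[0,c]$, we get $c_2\ge1-x_f$. The interval $[c_2,x_f]$ contains $c$, and its endpoints have images $c_3\ge x_f$ and $x_f$, so $T[c_2,x_f]=[x_f,c_1]$; also $T[x_f,c_1]=[c_2,x_f]$.

On $[1-x_f,x_f]$ the map $T$ is a tent with value $x_f$ at both ends and $c_1$ at $c$. Its values lie to the right of $c$, where $T$ is affine and decreasing. So $T^2$ is $V$-shaped there, with slopes $\pm t^2$, value $x_f$ at both ends and minimum $c_2\geq 1-x_f$ at $c$. The affine map $\varphi(x)=\frac{x_f-x}{2x_f-1}$ takes $[1-x_f,x_f]$ onto $[0,1]$, reversing orientation, with $\varphi(c)=\frac12$. It conjugates $T^2$ to the map with slopes $\pm t^2$, value $0$ at both ends and maximum at $\frac12$, that is, to $T_{t^2}$. It sends $c_2,c_4$ to the first two iterates of $\frac12$ under $T_{t^2}$, so it carries $[c_2,c_4]$ onto the core of $T_{t^2}$. Hence $\varprojlim([c_2,c_4],T^2)\cong X_{t^2}$.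

(i) Let $Y=\{x\in X_t:x_{2i}\in[c_2,c_4]\text{ for all }i\}$. The map $x\mapsto(x_{2i})_i$ from $Y$ to $\varprojlim([c_2,c_4],T^2)$ is continuous. Its inverse sends $(y_i)$ to the sequence with $x_{2i}=y_i$ and $x_{2i+1}=T(y_{i+1})$. This sequence lies in $X_t$, since $T(x_{2i+1})=T^2(y_{i+1})=y_i=x_{2i}$, $T(x_{2i+2})=T(y_{i+1})=x_{2i+1}$ and all coordinates are in the core. The inverse is continuous, so $Y\cong X_{t^2}$.

(ii) If $t=\sqrt2$, then $c_3=x_f$ and the orbit is finite. If $t<\sqrt2$, then $c_3>x_f$, hence $c_4=T(c_3)<x_f<c_3$. We have $T[c_3,c_1]=[c_2,c_4]$. Also $T[c_2,c_4]\subset[x_f,c_1]$ and $T(T[c_2,c_4])=[c_2,c_4]=T[c_3,c_1]$ by invariance of the core of $T_{t^2}$; since $T$ is injective on $[x_f,c_1]$, $T[c_2,c_4]=[c_3,c_1]$. As $c\in[c_2,c_4]$, the whole orbit of $c$ lies in $[c_2,c_4]\cup[c_3,c_1]$ and misses the gap $(c_4,c_3)$ of the core. $\square$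

So the question concerns slopes in $(\sqrt2,2)$.

## Expansion of the core for slopes above $\sqrt2$

Let $s\in(\sqrt2,2]$. The three quantities in (1) increase with $s$, and at $s=\sqrt2$ they are about $0.207$, $0.0858$ and $0.0858$. So all three exceed $\frac1{20}$; this constant is used throughout. By (3), $c_3<x_f$, and as in Lemma 1, with inequalities reversed,
$$c_2<1-x_f<c.\tag{4}$$

**Lemma 2.** Let $s\in(\sqrt2,2]$. For every nondegenerate interval $J\subset C$ there is $N$ with $T^N(J)=C$. For each $\kappa>0$ one $N$ works for all $J\subset C$ with $|J|\ge\kappa$.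

*Proof.* We have $|T(J)|=s|J|$ if $c\notin\operatorname{int}J$, and $|T(J)|\ge\frac s2|J|$ always. If for no $i$ both $T^iJ$ and $T^{i+1}J$ contained $c$, then $|T^{i+2}J|\ge\frac{s^2}2|T^iJ|$ for all $i$, which is impossible because $\frac{s^2}2>1$. So for some $i$ both contain $c$. Then $T^{i+1}J$ contains $c$ and $c_1$, and $T^{i+2}J\supset T[c,c_1]=[c_2,c_1]$.

For uniformity, divide $C$ from the left into cells of length $\kappa/2$, ignoring an incomplete last cell. If $|J|\ge\kappa$, the first grid point at or after the left end of $J$ begins a complete cell inside $J$. There are finitely many cells, each is mapped onto $C$ by some iterate, and $T(C)=C$; take the largest exponent. $\square$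

**Lemma 3.** Let $s\in(\sqrt2,2]$, let $H$ be a proper subcontinuum of $X_s$ and $H_i=\pi_i(H)$. Then $H=\varprojlim(H_i,T)$ and $|H_i|\to0$.

*Proof.* Let $x\in X_s$ with $x_i\in H_i$ for all $i$. Choose $y^{(i)}\in H$ with $i$-th coordinate $x_i$. Then $y^{(i)}_j=x_j$ for $j\le i$, so $y^{(i)}\to x$, and $x\in H$ because $H$ is closed. This proves the first claim. If $|H_i|\ge\kappa>0$ for infinitely many $i$, take $N$ from Lemma 2. Then $H_{i-N}=T^N(H_i)=C$ for infinitely many $i$, so all $H_j=C$, and $H=X_s$ by the first claim, a contradiction. $\square$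

**Corollary 4.** $X_r$ is indecomposable for $r\in(\sqrt2,2]$. For every $t\in(1,2]$, $X_t$ contains a nondegenerate indecomposable subcontinuum.

*Proof.* If $X_r=A\cup B$ with proper subcontinua $A,B$, then $\pi_i(A)\cup\pi_i(B)=C$ for all $i$, although both lengths tend to $0$: impossible. For $t>\sqrt2$ use $X_t$ itself. For $t\le\sqrt2$ apply Lemma 1(i) repeatedly: $X_t$ contains copies of $X_{t^2},X_{t^4},\dots$ as long as the previous slope is at most $\sqrt2$, and the first slope exceeding $\sqrt2$ is at most $2$. $\square$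

Hence, once we know that the proper subcontinua of $X_s$ contain nothing indecomposable, no $X_t$ can sit in $X_s$ properly. The task is to control small intervals that contain $c$.

## The tower of intervals $D_n$ and its cutting times

From here on $s\in(\sqrt2,2)$, $T=T_s$ and $c_n\ne c$ for all $n\ge1$; to speak about times up to $N$ only $n\le N$ is needed. We follow the interval to the right of $c$ and shorten it whenever its image would fold.

**Definition (tower, cutting times).** Let $E_1=[c,1]$ and $D_1=T(E_1)=[0,c_1]$. Given $E_n=[c,c+e_n]$ on which $T^n$ is injective, and $D_n=T^n(E_n)$, call $n$ *cutting* if $c\in\operatorname{int}D_n$. If $n$ is not cutting, put $E_{n+1}=E_n$; if $n$ is cutting, put $E_{n+1}=[c,z]$ with $z\in E_n$, $T^n(z)=c$. Let $D_{n+1}=T^{n+1}(E_{n+1})$.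

In both cases $c\notin\operatorname{int}T^n(E_{n+1})$, so $T^{n+1}$ is injective on $E_{n+1}$, and
$$D_{n+1}=T(D_n)\ \ (n\text{ not cutting}),\qquad D_{n+1}=T([c_n,c])=[c_{n+1},c_1]\ \ (n\text{ cutting}).\tag{5}$$
Write $D_n=[c_n,d_n]$, where $d_n$ is the image of the outer endpoint of $E_n$. Then $d_1=0$, and time $1$ is cutting since $c\in(0,c_1)$. By (5), for $n\ge2$,
$$d_n=c_{i(n)},\quad i(2)=1,\quad i(n+1)=1\text{ if }n\text{ is cutting},\quad i(n+1)=i(n)+1\text{ otherwise}.\tag{6}$$
So $1\le i(n)<n$. In particular no endpoint of any $D_n$ equals $c$, and $n$ is cutting if and only if $c_n$ and $d_n$ lie on opposite sides of $c$.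

Always $D_2=[c_2,c_1]=C$, so $2$ is cutting, $D_3=[c_3,c_1]$, and $E_3=[c,z]$ with $z-c=(c-c_2)/s^2$. For $0<j<n$ the point $c$ is not interior to $T^j(E_n)$, so $T^n$ is affine on $E_n$ with slope $\pm s^n$, and $|E_n|\le s^{-n}$. There are infinitely many cutting times, since otherwise $|D_{n+1}|=s|D_n|$ from some $n$ on.

**Example (the slope $s_0$).** Let $s_0$ be the root of $s^3-2s-2$ in $(1.76,1.77)$. The polynomial is about $-0.068$ and $0.005$ at the ends, and it is increasing there. We have
$$s^2\bigl(1-\tfrac s2\bigr)(1+s)=1\iff s^4-s^3-2s^2+2=(s-1)(s^3-2s-2)=0,\tag{7}$$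
so at $s_0$ we get $c_3=\frac1{1+s_0}=1-x_f<c$, $c_2=c_3/s_0<c$ and $c_4=s_0c_3=x_f$. The tower is $D_1=[0,c_1]$, $D_2=[c_2,c_1]$, $D_3=[c_3,c_1]$, all cutting; $D_4=[x_f,c_1]$, not cutting; $D_5=T(D_4)=[x_f,c_2]$, cutting; $D_6=[x_f,c_1]$, not cutting; and so on with period two. The cutting times are $1,2,3,5,7,9,\dots$.

**Lemma 5.** (i) If $c<u\le1$ and $T^n$ is injective on $[c,u]$, then $[c,u]\subset E_n$. (ii) Let $n\ge1$ and let $u\ne c$ be on either side of $c$. If $T^n$ is injective on $[c,u]$ and $c\in T^n[c,u]$, then $n$ is cutting.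

*Proof.* (i) Induction on $n$; $n=1$ is clear as $E_1=[c,1]$. Let $n\ge2$. Then $T^{n-1}$ is injective on $[c,u]$, so $u\in E_{n-1}$. If $u\notin E_n$, then $n-1$ is cutting and the point $z$ with $T^{n-1}(z)=c$ is interior to $[c,u]$. So $c\in\operatorname{int}T^{n-1}[c,u]$ and $T^n$ is not injective on $[c,u]$, a contradiction.

(ii) Since $T(x)=T(1-x)$, we may replace $u$ by $1-u$ and assume $u>c$. By (i), $c\in T^n[c,u]\subset D_n$. Endpoints of $D_n$ are never $c$, so $c\in\operatorname{int}D_n$. $\square$

After a cutting time $m$, by (5), the tower restarts from $T[c_m,c]$, so its future depends only on the point $c_m$. We give this future a name that makes sense for any point.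

**Definition (reading).** Let $u_t\ne c$ for all $t\ge0$. Put $G^u_1=[u_1,c_1]=T[u,c]$. For $t\ge1$ put $G^u_{t+1}=T(G^u_t)$ if $c\notin\operatorname{int}G^u_t$; otherwise $G^u_{t+1}=T([u_t,c])=[u_{t+1},c_1]$, and $t$ is a *cut time of $u$* with *cut length* $|G^u_t|$. Write $G^u_t=[u_t,g_t]$.

Here $g_t\in\{c_1,\dots,c_t\}$, so $g_t\ne c$. For example, for $u=1-x_f$ we have $G^u_1=[x_f,c_1]$ (no cut), $G^u_2=[x_f,c_2]$ (cut), $G^u_3=[x_f,c_1]$, and so on; the cut times are the even ones, with length $x_f-c_2$. Comparing the recursions gives: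

**Lemma 6.** If $m$ is cutting and $u=c_m$, then $D_{m+t}=G^u_t$ for $t\ge1$, and $m+t$ is cutting if and only if $t$ is a cut time of $u$.

## Long cuts make every proper subcontinuum an arc with a ray

**Definition (condition (L)).** The slope $s$ satisfies (L) if $c_n\ne c$ for all $n\ge1$ and there is $\varepsilon>0$ with $|D_n|\ge\varepsilon$ for every cutting $n$.

The slope $s_0$ satisfies (L): $D_1,D_2,D_3$ have length greater than $c_1-c$, and the later cutting intervals are $[c_2,x_f]$, so $\varepsilon=\frac1{20}$ works. Its critical orbit is finite. So one half of Theorem A is within reach by hand; the difficulty will be to have (L) and a dense orbit together.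

**Proposition 7.** If $s\in(\sqrt2,2)$ satisfies (L), every proper subcontinuum $H$ of $X_s$ has the form $R\cup U$ of Theorem A.

*Proof.* Let $H_i=\pi_i(H)$ and $K=\{i:c\in H_i\}$. If $K$ is finite, then $T:H_{i+1}\to H_i$ is a homeomorphism for all large $i$. By Lemma 3, $H$ is homeomorphic to some $H_i$, a point or an arc, and we take $R=H$, $U=\emptyset$. Let $K$ be infinite.

**Step 1: pass to maps with a single fold.** This step rewrites $H$ so that $c$ lies in every interval. Let $n_1<n_2<\cdots$ be the consecutive elements of $K$ from some point on, with $|H_i|<\varepsilon$ for $i\ge n_1$ (Lemma 3). Put $J_k=H_{n_k}\ni c$, $m_k=n_{k+1}-n_k$ and $f_k=T^{m_k}:J_{k+1}\to J_k$, which is onto. Then $H\cong\varprojlim(J_k,f_k)$, and we work there. For $0<i<m_k$, $c\notin H_{n_{k+1}-i}=T^i(J_{k+1})$. On $J_{k+1}$ the first application of $T$ is $x\mapsto c_1-s|x-c|$, and all later ones act on intervals on one side of $c$. So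
$$f_k(x)=c_{m_k}+\tau_ks^{m_k}|x-c|\quad(x\in J_{k+1}),\qquad\tau_k\in\{1,-1\}.$$
Hence $c_{m_k}$ is an endpoint of $J_k=f_k(J_{k+1})$. Since $c_{m_k}\ne c\in J_k$, $J_k$ is nondegenerate. Write
$$J_k=[c_{m_k},w_k],\qquad J_k^-=[c_{m_k},c],\qquad J_k^+=[c,w_k]\quad(\text{possibly }w_k=c).$$

**Step 2: each $m_k$ is a cutting time.** This links $H$ to the tower. The map $f_k$ is injective on $J_{k+1}^-$ and on $J_{k+1}^+$. Both images start at $c_{m_k}$ and go in the same direction, so the longer of the two arms is mapped onto $J_k\ni c$. By Lemma 5(ii), $m_k$ is cutting.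

**Step 3: the arm $J_{k+1}^-$ never reaches $c$.** This is the one place where (L) enters. We claim $c\notin f_k(J_{k+1}^-)$. As $m_{k+1}$ is cutting, $D_{m_{k+1}+1}=T[c_{m_{k+1}},c]=T(J_{k+1}^-)$. As $c\notin T^i(J_{k+1}^-)$ for $0<i<m_k$, no cutting time lies strictly between $m_{k+1}$ and $m_{k+1}+m_k$, and $D_{m_{k+1}+m_k}=f_k(J_{k+1}^-)$. If this interval contained $c$, it would do so in its interior, $m_{k+1}+m_k$ would be cutting, and (L) would give length at least $\varepsilon$. But $f_k(J_{k+1}^-)\subset J_k$ has length less than $\varepsilon$. This proves the claim. Since $f_k(J_{k+1}^-)$ is an interval in $J_k$ that contains $f_k(c)=c_{m_k}$ and misses $c$,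
$$f_k(J_{k+1}^-)\subset J_k^-\setminus\{c\}.\tag{8}$$

**Step 4: the part $R$.** We collect the points that use only the arms $J_k^-$. Let $R=\{x:x_k\in J_k^-\text{ for all }k\}=\varprojlim(J_k^-,f_k)$, a compact set. The maps $f_k:J_{k+1}^-\to J_k^-$ are injective, so $\pi_1$ is injective on $R$. Its image is $\bigcap_kf_1\cdots f_{k-1}(J_k^-)$: if $y$ lies in the intersection, its preimages $y^{(k)}\in J_k^-$ under $f_1\cdots f_{k-1}$ are unique, hence compatible, and form a point of $R$. The intersection is one of nested compact intervals, so $R$ is a point or an arc.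

**Step 5: the part $U$ is an increasing union of half-open arcs.** Let $U_k=\{x:x_k\in J_k^+\setminus\{c\}\}$. It is open in $H$, since $J_k^+\setminus\{c\}=J_k\setminus J_k^-$ is open in $J_k$. If $x\in U_k$, then $x_{k+1}\notin J_{k+1}^-$ by (8), so $x\in U_{k+1}$. Thus $U_k\subset U_{k+1}$ and $\bigcup_kU_k=H\setminus R=:U$.

We show that $\pi_k:U_k\to J_k^+\setminus\{c\}$ is a homeomorphism. Let $l\ge k$. Each point of $J_l^+\setminus\{c\}$ has an $f_l$-preimage in $J_{l+1}$, and by (8) none of its preimages lies in $J_{l+1}^-$. So they lie in $J_{l+1}^+\setminus\{c\}$, and there is exactly one, as $f_l$ is injective on $J_{l+1}^+$. Hence $\pi_k|U_k$ is a bijection. The map from $J_l^+\setminus\{c\}$ to $J_{l+1}^+\setminus\{c\}$ just found is a restriction of the inverse of the continuous injection $f_l|J^+_{l+1}$ on a compact interval, so it is continuous. Composing such maps, all coordinates $l>k$ are continuous functions of the $k$-th. The coordinates $l<k$ are continuous functions of it as well.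

**Step 6: the arcs fit together to a ray.** Suppose $U_k\ne\emptyset$, that is, $w_k\ne c$. By Step 5, $w_k\in f_k(J_{k+1}^+)$. On $J_{k+1}^+$ the map $f_k$ is monotone, starts at $f_k(c)=c_{m_k}$ and has values in $[c_{m_k},w_k]$, so $f_k(w_{k+1})=w_k$. Let $y_0\in J_{k+1}^+$ with $f_k(y_0)=c$. Then $y_0\ne c$ because $c_{m_k}\ne c$, and $y_0\ne w_{k+1}$ because $w_k\ne c$. In the coordinate $\pi_{k+1}$, $U_{k+1}$ is the half-open interval from $c$ (excluded) to $w_{k+1}$ (included), and $U_k$ is its part strictly beyond $y_0$, up to and including $w_{k+1}$. So a homeomorphism $h_k:U_k\to[0,k)$ sending the end $w_k$ to $0$ extends to a homeomorphism $h_{k+1}:U_{k+1}\to[0,k+1)$ sending the end $w_{k+1}$ to $0$: map the remaining piece from $y_0$ (included) to $c$ (excluded) monotonically onto $[k,k+1)$. Start with the first nonempty $U_k$, if there is one. The union of the $h_k$ is a bijection $U\to[0,\infty)$; it is a homeomorphism because the $U_k$ are open in $U$ and the $[0,k)$ are open in $[0,\infty)$. So $U$ is empty or homeomorphic to $[0,\infty)$. $\square$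

**Proposition 8.** If $s\in(\sqrt2,2)$ satisfies (L), $t\in(1,2]$ and $K\subset X_s$ is homeomorphic to $X_t$, then $K=X_s$.

*Proof.* Otherwise $K$ is a proper subcontinuum, and $K=R\cup U$ by Proposition 7. By Corollary 4, $K$ contains a nondegenerate indecomposable continuum $Y$. If $Y\subset R$, then $Y$ is an arc, which is decomposable. Otherwise pick $y\in Y\cap U$ and an arc $A\subset U$ that is a neighbourhood of $y$ in $K$; this is possible as $U$ is open in $K$. If $Y\subset A$, then $Y$ is again an arc. So assume $Y\not\subset A$.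

**Step 1: $Y$ contains an arc with interior.** The set $F=Y\cap A$ is a proper closed subset of $Y$. The boundary bumping theorem says that the component $Z$ of $F$ containing $y$ meets the boundary of $F$ in $Y$. To recall why: if not, then, since components and quasi-components of a compact metric space agree, some subset $Q\supset Z$ open and closed in $F$ misses this boundary; then $Q$ is closed in $Y$, and open in the interior of $F$, hence open in $Y$, so $Y$ is disconnected. The boundary does not contain $y$, because $A$ is a neighbourhood of $y$. So $Z$ is nondegenerate, and $Z=B=[\alpha,\beta]$ is an arc in $A$. Its open part $(\alpha,\beta)$ is an open interval of $U\cong[0,\infty)$, so it is open in $U$, in $K$, and in $Y$. Thus $B$ is a proper subcontinuum of $Y$ with nonempty interior.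

**Step 2: then $Y$ is decomposable.** If $Y\setminus B$ is connected, then $Y=B\cup\overline{Y\setminus B}$, and both are proper subcontinua, since $\overline{Y\setminus B}$ misses $(\alpha,\beta)$. If $Y\setminus B=P\cup Q$ is a separation, then $P,Q$ are open in $Y$, and $B\cup P=Y\setminus Q$ is closed. It is connected: in a separation of $B\cup P$ into $M\supset B$ and $N$, the set $N\subset P$ is closed in $Y$ and open in $P$, hence open in $Y$, so $Y$ would be disconnected. The same holds for $B\cup Q$, and $Y$ is the union of these two proper subcontinua. In all cases we contradict indecomposability. $\square$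

It remains to find $s\in(\sqrt2,2)$ with (L) and a dense critical orbit.

## Steering to arbitrary points, and the short cuts this creates

The direct plan is to build $s$ as a limit of slopes, adjusting the slope again and again so that at some late cutting time $m$ the point $c_m$ lands near a prescribed target $u$, where $u$ runs through a countable dense set. This would make $\{c_m:m\text{ cutting}\}$ dense. By Lemma 6, however, once $c_m=u$ the reading of $u$ becomes part of the tower, with all its cut lengths. Here is the exact point where the plan collides with (L).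

**Lemma 9 (obstruction).** Let (L) hold with $\varepsilon$, and suppose a cutting time $t$ satisfies $|c_t-c|<\varepsilon/2$. Then there is a nonempty open interval $B$ such that $c_m\notin B$ for every cutting time $m$.

*Proof.* As $|D_t|\ge\varepsilon$ and $|c_t-c|<\varepsilon/2$, the interval $D_t$ reaches beyond $c$, on the side opposite to $c_t$, by more than $|c_t-c|$. Let $B\subset E_t$ be the open interval of points $u$ for which $T^t(u)$ is strictly between $c$ and the mirror image $1-c_t$ of $c_t$. Suppose $c_m\in B$ with $m$ cutting. Then $T^t$ is injective on $[c,c_m]\subset E_t$, so $D_{m+\tau}=T^\tau[c,c_m]$ for $1\le\tau\le t$, and $D_{m+t}=[c_{m+t},c_t]$. Its endpoints lie on opposite sides of $c$ at distance less than $2|c_t-c|<\varepsilon$. So $m+t$ is cutting with a cut shorter than $\varepsilon$, contradicting (L). $\square$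

A point like those in $B$ must therefore be refused as a target. We will see after Lemma 14 that for the slope constructed below the lemma applies, so that for it $\{c_m:m\text{ cutting}\}$ is not dense. The way out has two parts. First, we steer at cutting times only to *legal* targets, those whose reading has long cuts, and we do this for all legal targets, again and again. Secondly, the places that cutting times must avoid are visited at non-cutting times. To organize this we keep track of both endpoints of $D_n=[c_n,d_n]$ and not of $c_n$ alone: if $c_m$ is near a legal target very close to $c$, then the intervals $D_{m+j}$ copy pieces of the earlier tower, and we use the piece we want.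

## Legal targets and good parameters

We need finite data to persist under small changes of the slope.

**Lemma 10 (stability).** (S1) Let $c_n(s)\ne c$ for $1\le n\le N$. For $s'$ near $s$ and $n\le N$, $c_n(s')$ is on the same side of $c$ as $c_n(s)$ and is given by a fixed polynomial in $s'$. The cutting status of $n$ and the index $i(n)$ are the same as for $s$, and the endpoints of $D_n$ vary continuously.

(S2) Let $T_s^l(u)=x_f$ and $u_t\ne c$ for all $t$. There are rational functions $u_t(s')$, $0\le t\le l$, with $u_t(s)=u_t$, such that for $s'$ near $s$ the point $u_t(s')$ is on the same side of $c$ as $u_t$, $T_{s'}(u_t(s'))=u_{t+1}(s')$ and $u_l(s')=x_f(s')$. If moreover $c_n(s)\ne c$ for $1\le n\le l$, then for $s'$ near $s$ and $t\le l$ the cut status of $t$ for $u(s'):=u_0(s')$ and the index of $g_t$ are as for $u$, and the endpoints of $G_t^{u(s')}$ vary continuously.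

*Proof.* (S1) $T_{s'}(x)$ is jointly continuous, so the sides persist; with the sides fixed, $c_{n+1}(s')$ is $s'c_n(s')$ or $s'(1-c_n(s'))$, a polynomial. Time $n$ is cutting if and only if $c_n$ and $d_n$ are on opposite sides; $d_1=0$, and $d_n=c_{i(n)}$ with $i(n)<n$ for $n\ge2$. So induction on $n$ using (6) gives the rest.

(S2) Put $u_l(s')=x_f(s')$ and go backwards with the inverse branch $y/s'$ (left) or $1-y/s'$ (right) prescribed by the side of $u_t$. These are rational functions with $u_t(s)=u_t$. By continuity the sides persist near $s$, and there the inverse branches are true inverses. The last claim follows by the same induction: $g_1=c_1$, $t$ is a cut time if and only if $u_t$ and $g_t$ are on opposite sides, and the index of $g_{t+1}$ is $1$ after a cut and one more than that of $g_t$ otherwise. $\square$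

We call $u(s')$ the *continuation* of $u$ and set $u_t(s')=x_f(s')$ for $t>l$. For example, the continuation of $1-x_f(s)$ is $1-x_f(s')$.

**Definition (legal targets).** Let $0<\eta<\frac1{20}$, $s\in(\sqrt2,2)$, and $c_n\ne c$ for all $n\ge1$. Then $\mathcal L_\eta(s)$ is the set of $u\in(c_2,c)$ such that $u_l=x_f$ for some $l\ge1$, $u_t\ne c$ for all $t$, and $|G_t^u|>\eta$ for all cut times $t$ of $u$.

Only cut times $t<l$ matter: at a cut time $t\ge l$ we have $u_t=x_f>c>g_t$, so $|G_t^u|>x_f-c>\frac1{20}>\eta$. In particular $1-x_f\in\mathcal L_\eta(s)$ always: it lies in $(c_2,c)$ by (4), and $l=1$.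

**Definition (good parameters).** For $0<\eta<\frac1{20}$ and $s\in(\sqrt2,2)$ let $s\in\mathcal G_\eta$ if the following hold.

* (G1) $c_p=x_f$ for some $p\ge1$; take $p=p(s)$ minimal.
* (G2) $|D_n|>\eta$ for all cutting $n$.
* (G3) If $n_1=n_1(s)$ is the first cutting time $\ge p$, there is $\delta>0$ with $c_{n_1}(s')>x_f(s')$ for all $s'\in(s,s+\delta)$.

Given (G1), $c_n\ne c$ for all $n\ge1$: otherwise $c$ would be periodic, and its cycle, containing the fixed point $x_f$, would be $\{x_f\}\not\ni c$. So the tower exists. As before, (G2) is automatic for $n\ge p$. If $\eta'<\eta$, then $\mathcal G_\eta\subset\mathcal G_{\eta'}$ and $\mathcal L_\eta(s)\subset\mathcal L_{\eta'}(s)$.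

**Example ($s_0\in\mathcal G_\eta$ for every $\eta<\frac1{20}$).** For $s_0$ we found $c_4=x_f$, while $c_1>x_f$ and $c_2,c_3<c$; so $p=4$. The cutting times are $1,2,3,5,7,\dots$, so $n_1=5$. All cuts are longer than $\frac1{20}$, which is (G2). For $s'$ slightly larger than $s_0$, $c_4<x_f$ is equivalent to $s'^2(1-\frac{s'}2)(1+s')<1$, that is, by (7), to $(s'-1)(s'^3-2s'-2)>0$, which is true. Since $c_4$ is near $x_f>c$, $c_5-x_f=-s'(c_4-x_f)>0$. This is (G3).

The next lemma is how (G3) will be verified: it turns information about $c_m$ at a target into information about the later landing at $x_f$.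

**Lemma 11.** Let $s\in(\sqrt2,2)$, $c_n(s)\ne c$ for all $n\ge1$, $m$ cutting for $T_s$, and $c_m(s)=u$, where $u_l=x_f$ for some $l\ge1$ and $u_t\ne c$ for all $t$; let $u(\cdot)$ be the continuation. Suppose $c_m(s')\ne u(s')$ and $u(s')\in[c_m(s'),c]$ for $s'\in(s,s+\delta)$. If $n'\ge m+l$ is a cutting time of $T_s$, then $c_{n'}(s')>x_f(s')$ for all $s'>s$ close to $s$.

*Proof.* Let $s'>s$ be close to $s$. By (S1) the tower of $T_{s'}$ up to $n'$ has the same cutting times as that of $T_s$. For $0\le t\le n'-m$ the points $c_{m+t}(s')$ and $u_t(s')$ are both close to $u_t(s)=c_{m+t}(s)\ne c$, so they lie on the same side of $c$. Since $T_{s'}$ is injective on each side and they differ for $t=0$, they differ for all these $t$.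

We show $u_t(s')\in D_{m+t}(s')$ for $1\le t\le n'-m$. First, $u_1\in T[c_m,c]=D_{m+1}$. If $m+t$ is not cutting, apply $T_{s'}$. If it is cutting, then $u_t$ and $c_{m+t}$ are on one side of $c$ and $d_{m+t}$ is on the other, so $u_t\in[c_{m+t},c]$ and $u_{t+1}\in T[c_{m+t},c]=D_{m+t+1}$.

At $t=n'-m\ge l$ this says $x_f\in D_{n'}=[c_{n'},d_{n'}]$. Here $c_{n'}$ is close to $x_f>c$, and $n'$ is cutting, so $d_{n'}<c$. Hence $x_f\le c_{n'}$, and the two are different. $\square$

## Escaping from the fixed point: the extension lemma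

At a good parameter $s_*$, $c_{n_1}$ sits at $x_f$. Raising the slope a little pushes $c_{n_1}$ above $x_f$, and then the orbit spirals away from $x_f$, alternating sides and multiplying its distance by $s$. During the spiral the cutting intervals are long. We tune the slope so that the first point of the spiral to the left of $c$ is the prescribed legal target.

**Lemma 12 (extension).** Let $0<\eta<\frac1{20}$, $s_*\in\mathcal G_\eta$, $u\in\mathcal L_\eta(s_*)$, $\delta>0$, $N\in\mathbb N$. There are $s\in\mathcal G_\eta\cap(s_*,s_*+\delta)$ and a cutting time $m>N$ of $T_s$ with $|c_m(s)-u|<\delta$, $i(m)=1$, $i(m-1)=2$ (so $d_m=c_1$, $d_{m-1}=c_2$) and $m<p(s)$.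

*Proof.* **Step 1: freeze the finite data.** Let $n_1=n_1(s_*)$, $V(s')=c_{n_1}(s')-x_f(s')$, and let $l\ge1$ be minimal with $T_{s_*}^l(u)=x_f$. Since $n_1\ge p(s_*)$, $V(s_*)=0$. By Lemma 10, (G2) and (G3) we can shrink the interval (the new length again called $\delta$) so that on $[s_*,s_*+\delta]\subset(\sqrt2,2)$ the following hold, where in the bound for $|u(s')-u|$ the original $\delta$ is meant:

* $c_n(s')\ne c$ for $1\le n\le\max(n_1,l)$; $V$ is rational; $V>0$ on $(s_*,s_*+\delta]$;
* the tower up to time $n_1$ has the combinatorics of $s_*$, and $|D_n|>\eta$ for cutting $n\le n_1$;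
* the continuation exists, $u(s')\in(c_2(s'),c)$, $|u(s')-u|<\delta$, $u_t(s')\ne c$ for $t\le l$, $u_t(s')\ne x_f(s')$ for $t<l$;
* the cut status of $t\le l$ for $u(s')$ is that for $s_*$, and $|G_t^{u(s')}|>\eta$ at cut times $t<l$.

**Step 2: choose the slope.** We want the spiral to hit $u$ after exactly $k$ steps. For odd $k\ge3$ let
$$W_k(s')=s'^kV(s')-(x_f(s')-u(s')).$$
Then $W_k(s_*)<0$, and $W_k(s_*+\delta/2)>0$ if $k$ is large. Fix such a $k$, also with $n_1+k>N$, and let $s=\inf\{s'\in[s_*,s_*+\delta/2]:W_k(s')>0\}$. By continuity $s_*<s<s_*+\delta/2$ and $W_k(s)=0$, and $W_k$ is positive at points $s'>s$ arbitrarily close to $s$.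

**Step 3: the orbit at $s$.** We check that the spiral stays to the right of $c$ until step $k$. For $0\le i<k$ we have $x_f+(-s)^iV>c$: this is clear for even $i$, and for odd $i\le k-2$, by $W_k(s)=0$ and (2),
$$s^iV=s^{i-k}(x_f-u(s))<s^{-2}(x_f-c_2)=x_f-c.$$
Since $T(x)-x_f=-s(x-x_f)$ for $x\ge c$, induction gives $c_{n_1+i}=x_f+(-s)^iV$ for $0\le i\le k$. With $m=n_1+k$ we get $c_m(s)=x_f-s^kV=u(s)$. So $m>N$ and $|c_m(s)-u|<\delta$. Afterwards $c_{m+t}=u_t(s)$, with $c_{m+l}=x_f$. In particular $c_n(s)\ne c$ for all $n\ge1$.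

**Step 4: the tower at $s$, and (G1), (G2).** Up to $n_1$ the tower is controlled by Step 1. Time $n_1$ is cutting, so $D_{n_1+1}=[c_{n_1+1},c_1]$. Inductively: for odd $i<k$, $c_{n_1+i}\in(c,x_f)$ and $D_{n_1+i}=[c_{n_1+i},c_1]$ is not cutting. So for even $i$ with $2\le i<k$, $D_{n_1+i}=[c_{n_1+i},c_2]$ with $c_{n_1+i}>x_f$; this is cutting, of length greater than $x_f-c_2>\frac1{20}$, and the next interval again ends at $c_1$. For $i=k$, $m-1$ is cutting, so $D_m=[u(s),c_1]$, which is cutting of length greater than $c_1-c>\frac1{20}$. Thus $i(m)=1$. As $m-2$ is not cutting and $d_{m-2}=c_1$, we have $i(m-1)=2$. For $t\ge1$, $D_{m+t}=G_t^{u(s)}$ by Lemma 6, and its lengths at cut times exceed $\eta$: by Step 1 for $t<l$, automatically for $t\ge l$. So (G2) holds. (G1) holds with $p(s)=m+l>m$: if $c_i=x_f$ with $i\le m$, then $c_m=x_f$, but $c_m=u(s)<c$; and $u_t(s)\ne x_f$ for $t<l$.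

**Step 5: (G3).** Near $s$ the strict inequalities above persist, so $c_m(s')=x_f(s')-s'^kV(s')$ and
$$c_m(s')-u(s')=-W_k(s').$$
$W_k$ is a rational function that is not identically zero, so its zeros are isolated. It is positive at points $s'\downarrow s$, so $W_k>0$ on some interval $(s,s+\delta')$. There $c_m(s')<u(s')<c$. Lemma 11 with $n'=n_1(s)\ge p(s)=m+l$ gives (G3). $\square$

## A limit of good parameters

Fix $\varepsilon>0$ with $2\varepsilon\le\frac1{25}$ and $s_0\in\mathcal G_{2\varepsilon}$. For Theorem A take the example $s_0$ and $\varepsilon=\frac1{50}$; for Theorem B other choices will be used. Put $\eta_k=\varepsilon(1+2^{-k})$, so $\eta_0=2\varepsilon$ and $\eta_k\downarrow\varepsilon$. Let $(R_k)_{k\ge1}$ list the open subintervals of $(0,1)$ with rational endpoints, each infinitely often.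

**Construction.** We choose $s_0<s_1<\cdots$ and $\delta_k>0$, with $N_k:=n_1(s_k)$, such that $s_k\in\mathcal G_{\eta_k}$, $s_0+\delta_0<2$, $s_{k+1}+\delta_{k+1}<s_k+\delta_k$, and

(C1) for $s'\in[s_k,s_k+\delta_k]$ and $n\le N_k$: $c_n(s')\ne c$, the cutting status of $n$ and the index $i(n)$ are as for $s_k$, and $|D_n(s')|>\eta_k$ if $n$ is cutting; for $s'\in(s_k,s_k+\delta_k]$: $0<c_{N_k}(s')-x_f(s')<2^{-k}\varepsilon$.

For $k=0$, $\delta_0$ exists by (S1), (G2), (G3). Given $s_k,\delta_k$: if $\mathcal L_{\eta_{k+1}}(s_k)\cap R_{k+1}\ne\emptyset$ (call this case 1), pick $u$ in it; otherwise let $u=1-x_f(s_k)$. As $s_k\in\mathcal G_{\eta_k}\subset\mathcal G_{\eta_{k+1}}$, Lemma 12 gives $s_{k+1}\in\mathcal G_{\eta_{k+1}}\cap(s_k,s_k+\delta_k)$ and a cutting time $m_{k+1}$ of $T_{s_{k+1}}$ with $N_k<m_{k+1}<p(s_{k+1})\le N_{k+1}$, $i(m_{k+1})=1$, $i(m_{k+1}-1)=2$ and, in case 1, $c_{m_{k+1}}(s_{k+1})\in R_{k+1}$. By (S1), (G2), (G3) choose $\delta_{k+1}$ so small that (C1) holds for $k+1$ and, in case 1,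

(C2) $c_{m_{k+1}}(s')\in R_{k+1}$ for $s'\in[s_{k+1},s_{k+1}+\delta_{k+1}]$.

Let $s=\lim s_k$. Then $s_k<s<s_k+\delta_k$ for all $k$, so $s\in(\sqrt2,2)$, and $N_k\to\infty$. From now on $T=T_s$.

**Lemma 13.** (a) $c_n\ne c$ for all $n\ge1$; $|D_n|>\varepsilon$ for all cutting $n$, and $|D_n|>\eta_k$ for cutting $n\le N_k$. In particular (L) holds.

(b) $c_n\ne x_f$ for all $n\ge 0$.

(c) (Saturation) If $w\in\mathcal L_\varepsilon(s)$, then for all $\theta>0$ and $N$ there is a cutting time $m>N$ with $|c_m-w|<\theta$, $d_m=c_1$, $d_{m-1}=c_2$.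

*Proof.* (a) is (C1) at $s'=s$, for all $k$. (b) If $c_n=x_f$, then $c_{N_k}=x_f$ for all $k$ with $N_k\ge n$, contradicting (C1).

(c) Let $w_l=x_f$. The finitely many cut lengths of $w$ at times $t<l$ exceed $\varepsilon$, hence exceed $\eta_K$ for some $K$. Let $R\ni w$ be an open interval with rational endpoints, $R\subset(w-\theta,w+\theta)\cap(0,1)$. By (S2) at the base slope $s$, for all large $k\ge K$ the continuation satisfies $w(s_k)\in R$, $w(s_k)\in(c_2(s_k),c)$, its orbit avoids $c$, and its cut lengths at times $t<l$ exceed $\eta_K$. So $w(s_k)\in\mathcal L_{\eta_K}(s_k)\cap R\subset\mathcal L_{\eta_{k+1}}(s_k)\cap R$. For the infinitely many such $k$ with $R_{k+1}=R$, case 1 occurs. By (C1) for $k+1$ and (C2), the time $m=m_{k+1}>N_k$ is cutting for $T_s$, with $c_m\in R$, $i(m)=1$, $i(m-1)=2$; and $N_k$ exceeds $N$ if $k$ is large. $\square$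

To use saturation we need legal points for the limit slope, although $\operatorname{orb}(c)$ never meets $x_f$. They come from points very near $c$ that shadow $c$ for a long time and then land on $x_f$ exactly.

**Lemma 14.** For each $k$ there is $x=x^{(k)}$ with $0<x^{(k)}-c\le s^{-N_k}$, $T^{N_k}(x)=x_f$, and for $1\le t\le N_k$:

* (d1) $|x_t-c_t|<2^{-k}\varepsilon$ and $x_t\in D_t$;
* (d2) $x_t\ne c$, and $x_t,c_t$ lie on the same side of $c$;
* (d3) if $t$ is cutting, then $c\in\operatorname{int}[x_t,d_t]$ and $|[x_t,d_t]|>\varepsilon$.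

*Proof.* $N_k$ is cutting and $c_{N_k}>x_f>c$ by (C1), so $d_{N_k}<c$ and $x_f\in\operatorname{int}D_{N_k}$. Let $x\in E_{N_k}$ with $T^{N_k}(x)=x_f$. Then $x\ne c$ since $c_{N_k}\ne x_f$, and $x-c\le|E_{N_k}|\le s^{-N_k}$. For $t\le N_k$ the map $T^t$ is affine on $E_{N_k}\subset E_t$ with slope $\pm s^t$, so $x_t\in D_t$ and $|x_t-c_t|=s^{t-N_k}|x_f-c_{N_k}|<2^{-k}\varepsilon$. If $x_t=c$ with $t<N_k$, then $c_{N_k-t}=x_f$, contradicting Lemma 13(b); and $x_{N_k}=x_f\ne c$. For $t<N_k$ the map $T^{t+1}$ is injective on $[c,x]$, so $c\notin\operatorname{int}[c_t,x_t]$; as neither endpoint is $c$, both are on one side. For $t=N_k$ both $x_f$ and $c_{N_k}$ exceed $c$. If $t$ is cutting, $d_t$ is on the side opposite to $c_t$, hence to $x_t$, and by Lemma 13(a) $|[x_t,d_t]|\ge|D_t|-2^{-k}\varepsilon>\eta_k-2^{-k}\varepsilon=\varepsilon$. $\square$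

The margin $\eta_k-\varepsilon=2^{-k}\varepsilon$ was chosen for this last line.

**Lemma 15 (joining the shadow).** Let $\rho<N_k$ be cutting and $x=x^{(k)}$. If at some stage of the reading of a point the current point is $x_{\rho+1}$ and the reading interval is $[x_{\rho+1},c_1]$, then all cut lengths from this stage on exceed $\varepsilon$.

*Proof.* As $\rho$ is cutting, $c_1=d_{\rho+1}$. We show by induction that, when the current point is $x_\tau$ with $\rho+1\le\tau\le N_k$, the reading interval is $[x_\tau,d_\tau]$. By (d2), $x_\tau$ and $c_\tau$ are on the same side of $c$, so the reading interval is cut exactly when $\tau$ is cutting. If it is cut, the next interval is $[x_{\tau+1},c_1]=[x_{\tau+1},d_{\tau+1}]$; if not, it is $T[x_\tau,d_\tau]=[x_{\tau+1},d_{\tau+1}]$. The cut lengths for $\tau\le N_k$ exceed $\varepsilon$ by (d3). From time $\tau=N_k$ on the current point is $x_f$, and cut lengths exceed $x_f-c>\frac1{20}>\varepsilon$. $\square$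

**Remark.** The obstruction of Lemma 9 does occur for this $s$. For $k$ large, $1-x^{(k)}\in(c_2,c)$. Its reading intervals are $[x_t,c_t]$ for $1\le t\le N_k$, none of which is cut, by (d2); afterwards the current point is $x_f$ and cut lengths exceed $x_f-c$. So $1-x^{(k)}\in\mathcal L_\varepsilon(s)$, and by saturation there are cutting times $m$ with $|c_m-c|<\varepsilon/2$. Density of the critical orbit therefore cannot come from cutting times alone.

## Lap by lap: the critical orbit is dense

**Definition (lap).** A *lap* of $T^q$ is a maximal interval in $C$ on which $T^q$ is injective; for $q=0$ the lap is $C$.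

For example, the laps of $T$ are $[c_2,c]$ and $[c,c_1]$. Laps of $T^{q+1}$ come from laps $[a,b]$ of $T^q$ as follows. An interval on which $T^{q+1}$ is injective lies in a lap of $T^q$, and $T^{q+1}$ is injective on $J\subset[a,b]$ if and only if $c\notin\operatorname{int}T^q(J)$. So if $c\notin\operatorname{int}T^q[a,b]$, then $[a,b]$ is a lap of $T^{q+1}$; otherwise it splits into $[a,g]$ and $[g,b]$, where $g\in(a,b)$, $T^q(g)=c$. By induction, laps of $T^q$ cover $C$, $T^q$ is affine on each with slope $\pm s^q$, so they have length at most $s^{-q}$, and every lap endpoint interior to $C$ satisfies $T^j(e)=c$ for some $0\le j<q$.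

**Proposition 16.** For the limit slope $s$, $\operatorname{orb}(c)$ is dense in $C$.

We prove a statement that controls both ends of $D_n$: it should start near one end of the lap, inside it, and reach essentially the other end, or go beyond.

**Claim P(q).** Let $e,e'$ be the endpoints of a lap of $T^q$, in either labelling, let $\sigma=\operatorname{sign}(e'-e)$ and $\delta>0$. There is $n\ge3$ with
$$0\le\sigma(c_n-e)<\delta\quad\text{and}\quad\sigma(d_n-e')>-\delta.\tag{9}$$

If P(q) holds for all $q$, then $\operatorname{orb}(c)$ accumulates at or meets every lap endpoint, and these are dense in $C$; so Proposition 16 follows. The proof of P(q) is by induction on $q$.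

**P(0): reaching the ends of the core.** We produce a legal target near $c_2$. Let $w=T^2(x^{(k)})$ with $k$ large. As $x^{(k)}$ is slightly to the right of $c$, $w$ is slightly larger than $c_2$, so $w\in(c_2,c)$, and $w\to c_2$ as $k\to\infty$. Its orbit avoids $c$ by (d2), and $T^{N_k-2}(w)=x_f$. As $2$ is cutting and $G_1^w=[x_3,c_1]$, Lemma 15 with $\rho=2$ shows $w\in\mathcal L_\varepsilon(s)$. By saturation there are arbitrarily large cutting times $m$ with $c_m$ as close to $c_2$ as we like, $d_m=c_1$ and $d_{m-1}=c_2$.

For $(e,e')=(c_2,c_1)$ take $n=m$. For $(e,e')=(c_1,c_2)$ take $n=m-1$ with $c_m<c_3$ (note $c_3=sc_2>c_2$). On $[c_2,c]$ we have $T(x)=sx\ge c_3$, so $c_{m-1}>c$. Hence $c_1-c_{m-1}=(c_m-c_2)/s$ is small, and $d_{m-1}=c_2$.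

**P(q) implies P(q+1): the easy labelling.** Let $[a,b]$ be a lap of $T^q$. If it stays a lap of $T^{q+1}$, there is nothing to show. Otherwise let $g\in(a,b)$ with $T^q(g)=c$, let $e\in\{a,b\}$, let $e'$ be the other endpoint and $\sigma=\operatorname{sign}(e'-e)$. For the lap $[e,g]$ labelled $(e,g)$, the $n$ given by P(q) for $(e,e')$ works, since $\sigma(d_n-g)\ge\sigma(d_n-e')>-\delta$.

For the labelling $(g,e)$ the sign is reversed, and we must find $n\ge3$ with
$$0\le\sigma(g-c_n)<\delta\quad\text{and}\quad\sigma(d_n-e)<\delta.\tag{10}$$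
The plan: P(q) gives $j$ such that $D_j$ starts near $e$ and extends past $g$. A point $u\in E_j$ near $c$ is sent by $T^j$ close to $g$. If $c_m$ comes close to $1-u$ at a cutting time $m$, then $D_{m+j}=T^j[c,1-c_m]$ runs from near $g$ back to $c_j$ near $e$, as required. We must choose $u$ so that $1-u$ is legal.

**Step 1: the image $[c_i,c]$ of $[e,g]$ and its next cut.** This isolates the only cut in the reading of $1-u$ that is not inherited. We first find $i\ge1$ and $u^*\ne c$ such that $T^q(e)=c_i$, $T^i$ is injective on $[c,u^*]$, and $T^i[c,u^*]=T^q[e,g]=[c_i,c]$.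

* If $e$ is interior to $C$, then $T^{q-i}(e)=c$ for some $1\le i\le q$. Let $u^*=T^{q-i}(g)$. As $T^q$ is injective on $[e,g]$, $T^i$ is injective on $T^{q-i}[e,g]=[c,u^*]$.
* If $e=c_2$, let $i=q+2$ and $u^*\in E_2$ with $T^2(u^*)=g$, which exists as $D_2=C$. Then $T^2$ maps $[c,u^*]$ injectively onto $[c_2,g]$.
* If $e=c_1$, let $i=q+1$ and $u^*\in E_1$ with $T(u^*)=g$, which exists as $D_1=[0,c_1]$. Then $T$ maps $[c,u^*]$ injectively onto $[c_1,g]$.

Since $c=T^q(g)\in T^i[c,u^*]$, Lemma 5(ii) shows that $i$ is cutting. Let $i+r$, $r\ge1$, be the next cutting time. Then $D_{i+t}=T^t[c,c_i]$ for $1\le t\le r$, $T^r$ is injective on $[c,c_i]$, $c\in\operatorname{int}T^r[c,c_i]$, and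
$$|T^r[c,c_i]|=|D_{i+r}|>\varepsilon.\tag{11}$$
By Lemma 5(ii) with $u=c_i$, $r$ is itself cutting. Note that $i$ and $r$ depend only on $[a,b]$ and $e$.

**Step 2: the point $u$.** Let $0<\delta'<\min(\delta,g-a,b-g)$. By P(q) let $j\ge3$ with
$$0\le\sigma(c_j-e)<\delta',\qquad\sigma(d_j-e')>-\delta'.$$
Then $c_j\in[e,g]\setminus\{g\}$, and $d_j$ lies on the $e'$-side of $g$. For large $k$ let $x$ be $x^{(k)}$ or $1-x^{(k)}$, whichever lies on the same side of $c$ as $c_i$; in both cases $x_t=x^{(k)}_t$ for $t\ge1$. As $T^q$ maps $[e,g]$ affinely onto $[c_i,c]$, for $k$ large there is a unique $y$ strictly between $e$ and $g$ with $T^q(y)=x$, and $y\to g$ as $k\to\infty$. So for $k$ large $0<\sigma(g-y)<\delta$ and $y$ is strictly between $c_j$ and $g$. Then $y\in\operatorname{int}D_j$, and there is $u\in\operatorname{int}E_j$ with $T^j(u)=y$. As $j\ge3$, $E_j\subset E_3$ and $0<u-c\le(c-c_2)/s^2$, so $\hat u:=1-u\in(c_2,c)$.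

**Step 3: $\hat u\in\mathcal L_\varepsilon(s)$ if $\delta'$ is small and then $k$ is large.** We have $T^j(\hat u)=T^j(u)=y$, $T^q(y)=x$, $T^{N_k}(x)=x_f$, so $T^l(\hat u)=x_f$ with $l=j+q+N_k$. The orbit of $\hat u$ avoids $c$, because $\hat u_t=c$ with $t<l$ would give $c_{l-t}=x_f$, contradicting Lemma 13(b). Now read $\hat u$.

*Times up to $j+q$.* $G_1^{\hat u}=T[c,\hat u]=T[c,u]$. The map $T^j$ is injective on $[c,u]$ with $T^j[c,u]=[c_j,y]\subset[e,g]$, and $T^q$ is injective on $[e,g]$. So $T^{j+q}$ is injective on $[c,u]$, there is no cut at times less than $j+q$, and $G_{j+q}^{\hat u}=T^q[c_j,y]=[h,x]$ with $h=c_{j+q}\in T^q([e,g]\setminus\{g\})=[c_i,c]\setminus\{c\}$. Both $h$ and $x$ are on the $c_i$-side of $c$, so there is no cut at time $j+q$ either; the current point is $x$.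

*Times up to $j+q+r$.* $[x,h]\subset[c,c_i]$, and $T^r$ is injective on $[c,c_i]$, so there is no cut at times $j+q+t$ with $t<r$. At time $j+q+r$ the reading interval is $[x_r,h_r]$, where
$$|x_r-c_r|=s^r|x-c|,\qquad|h_r-c_{i+r}|=s^r|h-c_i|=s^{r+q}|c_j-e|\le s^{r+q}\delta'.$$
The points $c_r$ and $c_{i+r}$ are the endpoints of $T^r[c,c_i]$; they lie strictly on opposite sides of $c$ at distance greater than $\varepsilon$ by (11). Since $r,q,i$ do not depend on $\delta'$ or $k$, for $\delta'$ small and then $k$ large $[x_r,h_r]$ contains $c$ in its interior and has length greater than $\varepsilon$. So this is a cut of length greater than $\varepsilon$.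

*Later times.* The next interval is $T[x_r,c]=[x_{r+1},c_1]$. As $r$ is cutting and $r<N_k$ for $k$ large, Lemma 15 with $\rho=r$ says that all later cut lengths exceed $\varepsilon$. Hence $\hat u\in\mathcal L_\varepsilon(s)$.

**Step 4: saturate at $\hat u$.** With $u$ fixed, Lemma 13(c) gives a cutting time $m$ with $c_m<c$ so close to $\hat u$ that $1-c_m\in E_j$, and that $c_{m+j}=T^j(1-c_m)$, which is close to $T^j(u)=y$, satisfies $0<\sigma(g-c_{m+j})<\delta$. Since $D_{m+1}=T[c_m,c]=T[c,1-c_m]$ and $T^j$ is injective on $[c,1-c_m]\subset E_j$, there is no cutting time strictly between $m$ and $m+j$. So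
$$D_{m+j}=T^j[c,1-c_m]=[c_j,c_{m+j}],\qquad\text{that is,}\quad d_{m+j}=c_j.$$
Thus $n=m+j\ge3$ satisfies $0<\sigma(g-c_n)<\delta$ and $\sigma(d_n-e)=\sigma(c_j-e)<\delta'<\delta$, which is (10). This proves P(q+1) and Proposition 16. $\square$

**Proof of Theorem A.** Run the construction from the example $s_0$ with $\varepsilon=\frac1{50}$. For the limit slope $s\in(\sqrt2,2)$, $\operatorname{orb}(c)$ is dense in the core by Proposition 16, and (L) holds by Lemma 13(a). Proposition 7 gives the form of the proper subcontinua, and Proposition 8 gives $K=X_s$ for every copy $K$ of some $X_t$. In particular no open $V\ne X_s$ contains a copy of any $X_t$. $\square$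

## Good parameters near periodic critical orbits: Theorem B

**Uncountably many limits near a good parameter.** Let $s_0\in\mathcal G_\eta$ for some $\eta\in(0,\frac1{20})$. Put $\varepsilon=\frac12\min(\eta,\frac1{25})$, so that $2\varepsilon\le\frac1{25}$ and $s_0\in\mathcal G_{2\varepsilon}$, and run the construction with any sufficiently small $\delta_0$. Lemma 12 gives $s_{k+1}$ arbitrarily close to $s_k$ from the right. So at each stage we can make two choices $s_{k+1}''<s_{k+1}'$ and choose $\delta''_{k+1}$ with $s_{k+1}''+\delta_{k+1}''<s_{k+1}'$, so that the two intervals $[s_{k+1},s_{k+1}+\delta_{k+1}]$ are disjoint. Each branch of the resulting binary tree has its limit in all of its intervals, so different branches give different limits. This yields $2^{\aleph_0}$ slopes as in Theorem A in $(s_0,s_0+\delta_0)$. It remains to show that $\bigcup_\eta\mathcal G_\eta$ is dense in $(\sqrt2,2)$.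

**Kneading sequences and the two cited facts.** Let $\nu(s)$ be the itinerary of $c_1$ in the symbols $0<C<1$ for $[0,c)$, $\{c\}$, $(c,1]$, stopped at the first $C$. The parity-lexicographic order compares two sequences at the first place where they differ, using $0<C<1$ if the common initial word contains an even number of $1$'s and the reverse order if it contains an odd number. Since a sequence stops only at its $C$, no sequence is a proper initial word of another, and the order is total. For example, $\nu(s_0)=1001111\dots$ for the example $s_0$, and $\nu(2)=1000\dots$. They differ first in the fourth place, after the word $100$ with one symbol $1$, so the order is reversed there and $\nu(s_0)\prec\nu(2)$.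

We use: (1) for unimodal maps $f,g$, $\nu(f)\preceq\nu(g)$ implies $h_{top}(f)\le h_{top}(g)$ (Milnor–Thurston, *On iterated maps of the interval*, LNM 1342, 1988); (2) $h_{top}(T_s)=\log s$ (Misiurewicz–Szlenk, Studia Math. 67, 1980). Hence $s<s'$ implies $\nu(s)\prec\nu(s')$: otherwise $\nu(s')\preceq\nu(s)$, and then $\log s'\le\log s$.

Let $O\subset(\sqrt2,2)$ be a nonempty open interval. We look for a point of some $\mathcal G_\eta$ in $O$.

**Step 1: a periodic slope.** We find a slope in $O$ near which returns to $c$ are computable. If $c$ were non-periodic for all $s\in O$, each continuous function $c_n(s)$ would stay on one side of $c$ on $O$, so $\nu$ would be constant on $O$, a contradiction. Pick $s''\in O$ for which $c$ has exact period $p$. As $c_1>c>c_2$, $p\ge3$. Near $s''$, $c_p(s)$ is a polynomial divisible by $s$ (each of $c_1=\frac s2$, $sc_j$, $s(1-c_j)$ is divisible by $s$), so $c_p(s)-\frac12$ is not identically zero. Fix small $\delta>0$ and $0<r<\frac1{20}$ with $[s'',s''+\delta]\subset O$, $c_p(s)\ne c$ on $(s'',s''+\delta]$, and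 $c\notin T_s^i[c-r,c+r]$ for $0<i<p$, $s\in[s'',s''+\delta]$.

**Step 2: the return map near $c$.** Let $\nu(s'')=\nu_1\dots\nu_{p-1}C$, let $\omega=+1$ if the number of $1$'s in $\nu_1\dots\nu_{p-1}$ is even and $\omega=-1$ otherwise, $\lambda=s^p>2$ and $v(s)=\omega(c_p(s)-c)$. For $|x-c|\le r$ the first step is $x\mapsto c_1-s|x-c|$, and the remaining $p-1$ steps are affine along the sides $\nu_1,\dots,\nu_{p-1}$, with total slope $\omega s^{p-1}$. So
$$T^p(x)-c=\omega\,(v-\lambda|x-c|).\tag{12}$$
For $s\in(s'',s''+\delta]$, $\nu(s)$ starts with $\nu_1\dots\nu_{p-1}$, and its $p$-th symbol is $0$ or $1$. Since $\nu(s)\succ\nu(s'')$, this symbol is $1$ if $\omega=1$ and $0$ if $\omega=-1$. In both cases $v(s)>0$.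

Put $a_2=\lambda-1>1$ and $a_{j+1}=\lambda a_j-1$. As $\lambda>2$ and $a_j>1$, $a_{j+1}>2a_j-1>a_j$; and $a_{j+1}-a_j=\lambda(a_j-a_{j-1})$ for $j\ge3$, so $a_j\to\infty$. By (12), starting from $c_p-c=\omega v$,
$$c_{jp}-c=-\omega a_jv\qquad(j\ge2),\tag{13}$$
as long as $v$ and all $a_iv$ with $2\le i<j$ are at most $r$.

**Step 3: a target near $c$ and the slope $s_*$.** For $s''$, Lemma 2 applied to a closed interval strictly between $c$ and $c-\omega r$, taken close enough to $c$ to lie in the core, gives $u=c-\omega\mu$, $0<\mu<r$, with $T^l(u)=x_f$, $l$ minimal. Here $l\ge1$, as $|u-c|<\frac1{20}<x_f-c$. The orbit of $u$ avoids $c$, since the periodic orbit of $c$ does not contain $x_f$. Let $u(s)=c-\omega\mu(s)$ be the continuation. Shrinking $\delta$, we have on $[s'',s''+\delta]$: $0<\mu(s)<r$, $u_t(s)\ne c$ for all $t$, and $u_t(s)\ne x_f(s)$ for $t<l$.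

Let $W_k=a_kv-\mu$. Then $W_k(s'')=-\mu(s'')<0$, and $W_k(s''+\delta/2)>0$ for $k$ large; fix such a $k\ge2$. Put $s_*=\inf\{s\in[s'',s''+\delta/2]:W_k(s)>0\}$. Then $s_*\in(s'',s''+\delta/2)\subset O$ and $W_k(s_*)=0$, so at $s_*$
$$0<v<a_2v<\dots<a_kv=\mu<r.$$
Thus (13) is valid up to $j=k$, and $c_{kp}(s_*)=c-\omega\mu=u(s_*)$, $c_{kp+l}(s_*)=x_f$. In particular (G1) holds, and $c_n(s_*)\ne c$ for $n\ge1$. Moreover $p(s_*)=kp+l$: if $c_i=x_f$ with $i\le kp$, then $u(s_*)=c_{kp}=x_f$, but $|u(s_*)-c|<r<\frac1{20}<x_f-c$; and $u_t(s_*)\ne x_f$ for $t<l$.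

**Step 4: $kp$ is cutting for $T_{s_*}$.** This is needed for Lemma 11. $T^p$ is injective on $[c,c+r]$, and by (12) its image has endpoints $c+\omega v$ and $c+\omega(v-\lambda r)$. Since $0<v<\lambda r$, it contains $c$, so $p$ is cutting by Lemma 5(ii). As $c\notin T^i[c-r,c+r]$ for $0<i<p$ and $|c_p-c|=v\le r$, no cutting time lies strictly between $p$ and $2p$, and $D_{2p}=T^p[c_p,c]=[c_{2p},c_p]$. By (13) its endpoints are on opposite sides of $c$, so $2p$ is cutting. Inductively, for $2\le j<k$, $D_{(j+1)p}=T^p[c_{jp},c]=[c_{(j+1)p},c_p]$ is cutting for the same reason.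

**Step 5: (G2) and (G3).** Only finitely many cutting times precede $p(s_*)$, and later cuts have length greater than $x_f-c>\frac1{20}$; so (G2) holds for some $\eta\in(0,\frac1{20})$. Near $s_*$ the function $W_k$ is rational, not identically zero, and positive at points $s'\downarrow s_*$, so $W_k>0$ on some $(s_*,s_*+\delta')$. For $s'$ there close to $s_*$, (13) with $j=k$ remains valid, so $c_{kp}(s')=c-\omega a_kv$ and $u(s')=c-\omega\mu$ lie on the same side of $c$ with $|c_{kp}-c|=a_kv>\mu=|u-c|$. That is, $u(s')\in[c_{kp}(s'),c]$ and $u(s')\ne c_{kp}(s')$. As the sides of the $u_t(s)$ do not change on $[s'',s''+\delta]$, $u(\cdot)$ is also the continuation based at $s_*$. Lemma 11 with $m=kp$ and $n'=n_1(s_*)\ge p(s_*)=kp+l$ gives (G3). Hence $s_*\in\mathcal G_\eta\cap O$.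

Starting the construction at $s_*$, with $\delta_0$ so small that $[s_*,s_*+\delta_0]\subset O$, gives uncountably many slopes as in Theorem A in $O$. This proves Theorem B. $\square$
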